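\title{Icc amenable $C^*$-superrigid groups}

\begin{abstract}
We show that there are icc amenable groups that are determined, among all countable groups, by their reduced $C^*$-algebras. This holds for $\mathbb Z[\lambda,\lambda^{-1}]\rtimes_\lambda\mathbb Z$ for every rational $\lambda\neq0,\pm1$, in particular for the solvable Baumslag--Solitar groups $BS(1,n)$ with $|n|\ge2$, and for a family of rank two examples containing a polycyclic group $\mathbb Z^2\rtimes\mathbb Z$. These results follow from a structure theorem for a class of groups $M\rtimes_\alpha\mathbb Z$ with $M$ torsion-free abelian of finite rank: a group with the same reduced $C^*$-algebra lies in the same class, with the same rank and the same numbers of periodic points of the dual action. The proof uses finite-dimensional representations, winding numbers on $K_1$, and homoclinic characters.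
\end{abstract}

\section{Introduction}

Let $G$ be a countable discrete group and let $u\colon G\to\mathcal B(\ell^2G)$, $(u_g\xi)(h)=\xi(g^{-1}h)$, be its left regular representation. The \emph{reduced group $C^*$-algebra} $C^*_r(G)$ is the norm closure of the group ring $\mathbb C[G]$, the linear span of the $u_g$, in $\mathcal B(\ell^2G)$. The group $G$ is \emph{$C^*$-superrigid} if every countable group $H$ with $C^*_r(H)\cong C^*_r(G)$ as $C^*$-algebras is isomorphic to $G$. It is \emph{icc} if it is nontrivial and the conjugacy class of every $g\neq e$ is infinite.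

Abelian groups show what the algebra forgets and what it keeps. If $G$ is abelian, then $C^*_r(G)\cong C(\widehat G)$ remembers the dual group $\widehat G$ as a topological space only. For $\mathbb Z/4$ and $\mathbb Z/2\times\mathbb Z/2$ this space is a four-point set, so neither group is $C^*$-superrigid. For torsion-free $G$ the space $\widehat G$ is connected and $G\cong\check H^1(\widehat G;\mathbb Z)$, so the group can be read off from the topology. Known examples of amenable $C^*$-superrigid groups include every torsion-free infinite abelian group, certain torsion-free virtually abelian groups, certain two-step nilpotent groups, and free nilpotent groups. None of these is icc: a nontrivial nilpotent group has nontrivial center, and a nontrivial element of a finite-index abelian subgroup has a finite conjugacy class.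

The icc condition has a direct meaning for the algebra: a nontrivial group $G$ is icc if and only if the center of $C_r^*(G)$ is $\mathbb C1$. Indeed, the sum of the $u_h$ over a finite conjugacy class $\neq\{e\}$ is central and not scalar; conversely, if $a$ is central, then the square-summable function $a\delta_e$ is constant on conjugacy classes, so for icc $G$ it is a multiple $c\delta_e$, and $a=c1$ by (G2) below. In the examples listed above the center therefore provides a nontrivial compact space attached to the algebra, while for an icc group it provides nothing, and one might guess that an icc amenable group is never determined by its algebra. This leads to the following question, posed in \cite{ACF}.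

\medskip\noindent\textbf{Question.} \emph{Does there exist an icc amenable $C^*$-superrigid group?}\medskip

The answer is yes. The point is that an algebra with trivial center may still have many quotients of the form $M_m(C(X))$, and these can replace the center. For an abelian group $M$ with an automorphism $\alpha$, let $M\rtimes_\alpha\mathbb Z$ be the semidirect product, with elements $vt^k$ ($v\in M$, $k\in\mathbb Z$) and $tvt^{-1}=\alpha(v)$. Let $BS(1,n)=\langle a,t\mid tat^{-1}=a^n\rangle$.

\begin{theorem}\label{thm:rank1}
For every $\lambda\in\mathbb Q\setminus\{0,1,-1\}$ the group $G_\lambda=\mathbb Z[\lambda,\lambda^{-1}]\rtimes_\lambda\mathbb Z$ is icc, amenable and $C^*$-superrigid. In particular this holds for $BS(1,n)\cong G_n$ for all $|n|\ge2$. Moreover $G_\lambda\cong G_{\lambda'}$ if and only if $\lambda'\in\{\lambda,\lambda^{-1}\}$, so there are infinitely many such groups.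
\end{theorem}

Theorem~\ref{thm:rank1} comes from a structure theorem in arbitrary rank. We regard a pair $(M,\alpha)$ as a module over $\mathbb Z[x^{\pm1}]=\mathbb Z[x,x^{-1}]$, with $x$ acting as $\alpha$. We say that $(M,\alpha)$ is of \emph{finite type} if $M$ is torsion-free of finite rank as an abelian group and finitely generated as a $\mathbb Z[x^{\pm1}]$-module. The \emph{eigenvalues} of $\alpha$ are those of $\alpha\otimes1$ on $M\otimes\mathbb C$.

\begin{definition}\label{def:adm}
The pair $(M,\alpha)$ is \emph{admissible} if $M\neq0$, it is of finite type, and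
\begin{enumerate}
\item[(i)] no eigenvalue of $\alpha$ has modulus $1$;
\item[(ii)] with $V=M\otimes\mathbb Q$, the map $1-\bigwedge^j\alpha$ is injective on $\bigwedge^jV$ for every $j\ge1$.
\end{enumerate}
\end{definition}

If $\mu_1,\dots,\mu_r$ are the eigenvalues of $\alpha$ with multiplicity, a triangular matrix for $\alpha$ shows that the eigenvalues of $\bigwedge^j\alpha$ are the products $\mu_{i_1}\cdots\mu_{i_j}$ with $i_1<\dots<i_j$. So (ii) says that no such product equals $1$; in particular $\det\alpha\neq1$.

\begin{theorem}\label{thm:structure}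
Let $(M,\alpha)$ be admissible and $G=M\rtimes_\alpha\mathbb Z$. Then $G$ is icc and amenable. If $H$ is a countable group with $C^*_r(H)\cong C^*_r(G)$, then $H\cong N\rtimes_\beta\mathbb Z$ with $(N,\beta)$ admissible of the same rank as $(M,\alpha)$, and
\[
|N/(\beta^m-1)N|=|M/(\alpha^m-1)M|<\infty\qquad\text{for all }m\ge1 .
\]
\end{theorem}

In rank one these numbers determine the group. In rank two they determine it up to the choice of a fractional ideal, that is, of a finitely generated submodule of the fraction field.

\begin{theorem}\label{thm:rank2}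
Let $P=ax^2+bx+c\in\mathbb Z[x]$ be primitive and irreducible over $\mathbb Q$, with $ac\neq0$ and $a\neq c$. Let $R=\mathbb Z[x^{\pm1}]/(P)$ and $G_P=R\rtimes_x\mathbb Z$. If $H$ is a countable group with $C_r^*(H)\cong C_r^*(G_P)$, then $H\cong I\rtimes_x\mathbb Z$ for a nonzero fractional ideal $I$ of $R$. If $R$ is a principal ideal domain, then $G_P$ is icc, amenable and $C^*$-superrigid. For example, taking $P=x^2-x-1$, the polycyclic group $\mathbb Z^2\rtimes_A\mathbb Z$ with $A=\begin{pmatrix}1&1\\1&0\end{pmatrix}$ is icc, amenable and $C^*$-superrigid.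
\end{theorem}

Section~\ref{sec:model} shows the three ideas of the proof on $BS(1,2)$, and Section~\ref{sec:background} recalls the standard facts we use. Sections~\ref{sec:periodic}--\ref{sec:homoclinic} develop the tools: periodic points, $K$-theory (where (ii) is used), finite-dimensional representations, and homoclinic characters (where the full strength of (i) is used). Theorem~\ref{thm:structure} is proved in Section~\ref{sec:proofA}, and Theorems~\ref{thm:rank1} and~\ref{thm:rank2} in Section~\ref{sec:lowrank}.

\section{What the algebra of $BS(1,2)$ remembers}\label{sec:model}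

Let $M=\mathbb Z[1/2]$, $G=M\rtimes_2\mathbb Z\cong BS(1,2)$ with $a=1\in M$, and let $\Phi\colon C_r^*(G)\to C^*_r(H)$ be an isomorphism. Nothing forces $\Phi$ to map group elements to group elements, to preserve the canonical trace, or to map the subalgebra generated by $M$ to anything recognizable. We may use only what every isomorphism preserves: the spaces of irreducible representations of a given dimension, the $K$-groups, and whether an ideal acts by compact operators in a given representation.

Since $a=(tat^{-1})a^{-1}$ is a commutator, the one-dimensional representations of $G$ are $\chi_z\colon a\mapsto1$, $t\mapsto z$ with $z\in\mathbb T$. They form a circle $X_1$. As for abelian groups, this gives a surjection $H\to\mathbb Z$, so $H=N\rtimes_\beta\mathbb Z$, with generator $t_H$ of $\mathbb Z$. One has to show that $N$ is abelian, that it is small, and that $\beta$ is multiplication by $2^{\pm1}$.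

\subsection*{Circles count periodic points} The restriction to $M$ of an irreducible representation of dimension $m$ is a sum of characters that $t$ permutes cyclically; they are trivial on $(2^m-1)M$, and $M/(2^m-1)M\cong\mathbb Z/(2^m-1)$. For $m=2$ the two nontrivial characters of $\mathbb Z/3$ form one orbit, and with $\zeta=e^{2\pi i/3}$ the representations are
\[
\pi_z(a)=\begin{pmatrix}\zeta&0\\0&\zeta^2\end{pmatrix},\qquad \pi_z(t)=\begin{pmatrix}0&z\\1&0\end{pmatrix}\qquad(z\in\mathbb T),
\]
a single circle $X_2$. For $m=3$ the six nontrivial characters of $\mathbb Z/7$ form two orbits, giving two circles. The numbers of circles return the orders $2^m-1$: $1$, $1+2\cdot1=3$, $1+3\cdot2=7$. Once $N$ is known to be abelian the same count applies to it, and if $\beta$ is multiplication by $c/d$ on $\mathbb Z[1/cd]$, with $c>|d|$ after replacing $t_H$ by its inverse if necessary, it gives $c-d=1$ and $c^2-d^2=3$, so $c/d=2$.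

\subsection*{Winding numbers make $N$ abelian} Let $\pi$ be a two-dimensional irreducible representation of $H$. Either $\pi|_N$ is a sum of two characters swapped by $t_H$, or $\pi|_N$ is irreducible. In both cases the twists $\chi_z\pi$ by the characters of $H/N$ fill the circle $X_2$, and $\det(\chi_z\pi)(t_H)=z^2\det\pi(t_H)$. In the first case $\chi_{-1}\pi\cong\pi$, the coordinate on $X_2$ is $z^2$, and the determinant winds once around $X_2$. In the second case the twists are pairwise inequivalent and it winds twice. The winding numbers along $X_1$ and $X_2$ are homomorphisms from $K_1$ to $\mathbb Z$, and $K_1(C^*_r(G))\otimes\mathbb Q$ is one-dimensional, so they are proportional. On $u_t$ they both equal $1$, as $\chi_z(t)=z$ and $\det\pi_z(t)=-z$. Since $u_{t_H}$ winds once around $X_1$, it winds once around $X_2$, and the second case is excluded. The same argument in each dimension shows that $[N,N]$ is killed by all finite-dimensional representations, and these separate points.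

\begin{example}\label{ex:S3}
The argument needs $K_1$ to have rank one. Let $L=S_3\times\mathbb Z$ and $L'=\langle b\rangle\rtimes\mathbb Z$ with $b$ of order $4$ and $tbt^{-1}=b^{-1}$. Then
\[
C^*_r(L)\cong C(\mathbb T)\oplus C(\mathbb T)\oplus M_2(C(\mathbb T))\cong C^*_r(L').
\]
For $L$ this follows from $\mathbb C[S_3]\cong\mathbb C\oplus\mathbb C\oplus M_2$. For $L'$, let $p_\mu$ be the spectral projections of $u_b$. Then $p_1$ and $p_{-1}$ are central and cut out two copies of $C(\mathbb T)$ generated by $u_t$. The projections $p_i,p_{-i}$ are swapped by $u_t$, so $p_i$ and $u_tp_i$ generate matrix units of the remaining summand; its corner at $p_i$ is generated by $u_t^2p_i$, which has spectrum $\mathbb T$ because $b\mapsto\operatorname{diag}(i,-i)$, $t\mapsto\pi_z(t)$ is a representation for each $z$. The kernel of the map to $\mathbb Z$ is nonabelian for $L$ and abelian for $L'$. Here $K_1\cong\mathbb Z^3$, and the winding numbers of $u_t$ on the three circles are $(1,1,2)$ for $L$ and $(1,1,1)$ for $L'$.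
\end{example}

\subsection*{Homoclinic characters make $N$ small} Counting periodic points cannot bound the size of $N$: the pair $(\mathbb Z[1/2]\oplus\mathbb Q,\,2)$ has the same counts as $(\mathbb Z[1/2],2)$, because $2^m-1$ is invertible on $\mathbb Q$. A second family of characters is needed. Let $\omega(v)=e^{2\pi iv}$ for $v\in M$. Then $\omega(2^kv)\to1$ both as $k\to-\infty$ and as $k\to+\infty$, where it is eventually $1$. In the representation of $G$ on $\ell^2(\mathbb Z)$ in which $t$ is the shift and $v$ acts on $\delta_k$ by $\omega(2^{-k}v)$, the element $a$ has eigenvalues $\dots,1,1,-1,i,e^{2\pi i/8},\dots\to1$, and every $v\in M$ acts as the identity plus a compact operator. This property passes through $\Phi$ and produces characters of $N$ with the same asymptotic behavior.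

Such a character encodes an integer-valued map. For $v=1$ write $\omega(2^k)=e^{2\pi ia(k)}$ with $a(k)\in(-\frac12,\frac12]$, so $a(k)=2^k$ for $k\le-1$ and $a(k)=0$ for $k\ge0$. The sequence $a$ satisfies the recurrence $a(k+1)=2a(k)$ up to the error $b(k)=a(k+1)-2a(k)$, which is $-1$ for $k=-1$ and $0$ otherwise. In general the error is a finitely supported integer sequence $b_v$, and $v\mapsto\sum_kb_v(k)x^{-k}$ is a module homomorphism into $\mathbb Z[x^{\pm1}]/(x-2)=\mathbb Z[1/2]$; here it sends $1$ to $-x=-2$, so it is $v\mapsto-2v$. Maps of this kind embed $N$ into finitely generated modules.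

\section{Background}\label{sec:background}

\subsection*{Group algebras} For a countable group $L$, the full algebra $C^*(L)$ is the completion of $\mathbb C[L]$ in its largest $C^*$-norm. Unitary representations of $L$ correspond to unital representations of $C^*(L)$, and we use one letter for both. The canonical unitaries are written $u_g$ in both $C^*(L)$ and $C_r^*(L)$.
\begin{enumerate}
\item[(G1)] (Hulanicki) If $L$ is amenable, the canonical map $C^*(L)\to C_r^*(L)$ is an isomorphism. If $u_g\mapsto1$ extends to a $*$-homomorphism $C^*_r(L)\to\mathbb C$, then $L$ is amenable. Solvable groups are amenable.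
\item[(G2)] The canonical trace $\tau(a)=\langle a\delta_e,\delta_e\rangle$ on $C_r^*(L)$ is faithful: $\tau(a^*a)=0$ implies $a=0$. It satisfies $\tau(u_g)=0$ for $g\ne e$.
\item[(G3)] For a normal subgroup $K$, the kernel of $C^*(L)\to C^*(L/K)$ is the closed ideal generated by the $u_k-1$, $k\in K$. For abelian $A$ we have $C^*(A)=C(\widehat A)$, with $u_a$ the function $x\mapsto x(a)$ and $\tau$ the Haar integral. The space of characters of $C^*(L)$ is $\widehat{L_{\mathrm{ab}}}$. Finally $C^*(N\rtimes_\beta\mathbb Z)$ is the crossed product $C^*(N)\rtimes_\beta\mathbb Z$.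
\item[(G4)] For compact $X$, the irreducible representations of $M_m(C(X))$ are, up to equivalence, the evaluations $\operatorname{ev}_p$, $p\in X$, and these are pairwise inequivalent. A finite-dimensional unitary representation $\pi$ of $L$ is determined up to equivalence by the function $h\mapsto\operatorname{Tr}\pi(h)$.
\end{enumerate}

\subsection*{Duality} Let $A$ be a discrete abelian group.
\begin{enumerate}
\item[(D1)] The characters trivial on a subgroup $B$ form the dual of $A/B$; if they are finite in number, then $A/B$ is finite of the same order. A subgroup of $\widehat A$ is dense if and only if it separates the points of $A$.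
\item[(D2)] The identity component of $\widehat A$ is the annihilator of the torsion subgroup, that is, the dual of $A/\mathrm{tors}$; the other components are its cosets. In particular $\widehat A$ is connected if $A$ is torsion-free.
\item[(D3)] If $A$ is torsion-free, then $\check H^1(\widehat A;\mathbb Z)\cong A$.
\end{enumerate}
An automorphism $\beta$ of $A$ acts on $\widehat A$ by $\hat\beta(x)=x\circ\beta^{-1}$. By (D1) the fixed points of $\hat\beta^m$ form the dual of $A/(\beta^m-1)A$.

\subsection*{$K$-theory} Indices $i$ of $K$-groups are taken mod $2$.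
\begin{enumerate}
\item[(K1)] $K_i$ commutes with direct limits. The groups $K_i(C(\mathbb T^k))$ are torsion-free, and the Chern character gives a natural isomorphism $K_i(C(\mathbb T^k))\otimes\mathbb Q\cong\bigoplus_{j\equiv i}H^j(\mathbb T^k;\mathbb Q)$.
\item[(K2)] (Pimsner--Voiculescu) For an automorphism $\beta$ of a $C^*$-algebra $B$ there are exact sequences
\[
0\to\operatorname{coker}\big(1-\beta_*|K_i(B)\big)\to K_i(B\rtimes_\beta\mathbb Z)\to\ker\big(1-\beta_*|K_{i+1}(B)\big)\to0,
\]
the first map being induced by the inclusion of $B$. (Conventions with $\beta_*^{-1}$ give the same kernels and cokernels.)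
\item[(K3)] Let $\Gamma$ be an oriented circle and $\Psi\colon B\to M_m(C(\Gamma))$ a unital $*$-homomorphism. Sending the class of a unitary $u$ in a matrix algebra over $B$ to the winding number of $p\mapsto\det\Psi(u)(p)$ defines a homomorphism $w_\Gamma\colon K_1(B)\to\mathbb Z$.
\end{enumerate}

\subsection*{Gauss's lemma} A polynomial in $\mathbb Z[x]$ is \emph{primitive} if its coefficients have no common prime factor. Products of primitive polynomials are primitive. If $p$ is primitive, then $p\,\mathbb Q[x^{\pm1}]\cap\mathbb Z[x^{\pm1}]=p\,\mathbb Z[x^{\pm1}]$; equivalently, $\mathbb Z[x^{\pm1}]/(p)$ is torsion-free and embeds in $\mathbb Q[x^{\pm1}]/(p)$, which equals $\mathbb Q[x]/(p)$ when $p(0)\neq0$. Every nonzero rational polynomial has a primitive multiple by a rational number, unique up to sign.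

\section{Periodic points}\label{sec:periodic}

In this section only a weak form of (i) is used: no eigenvalue is a root of unity, so that $\alpha^m-1$ is bijective on $V=M\otimes\mathbb Q$ for all $m\neq0$.

\begin{lemma}\label{lem:icc}
If $(M,\alpha)$ is admissible, then $G=M\rtimes_\alpha\mathbb Z$ is icc and amenable, and $G_{\mathrm{ab}}\cong\mathbb Z\times M/(\alpha-1)M$.
\end{lemma}

\begin{proof}
$G$ is solvable, hence amenable. If $0\neq v\in M$, its conjugates $\alpha^kv$ are pairwise distinct, since $\alpha^k-1$ is injective for $k\ne0$. If $k\neq0$, conjugating $vt^k$ by $w\in M$ gives $(v+(1-\alpha^k)w)t^k$, and these elements are pairwise distinct as $w$ runs through the infinite group $M$. The normal subgroup $(\alpha-1)M$ consists of commutators, and the quotient of $G$ by it is the abelian group $M/(\alpha-1)M\times\mathbb Z$.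
\end{proof}

The theorem asserts that the rank is remembered, so we must find the rank in the numbers $|M/(\alpha^m-1)M|$. It is the rate at which their $\ell$-adic valuations grow along $m=m_0\ell^j$. Let $(M,\alpha)$ be of finite type, $M\neq 0$, and let $p$ be the primitive multiple of the minimal polynomial of $\alpha$ on $V$; then $p(0)\neq0$ and $p(\alpha)M=0$. Call a prime $\ell$ \emph{good} for $(M,\alpha)$ if it is odd and divides neither $p(0)$ nor the leading coefficient of $p$. Let $\mathbb Z_{(\ell)}$ be the ring of rationals with denominator prime to $\ell$, $M_{(\ell)}=M\otimes\mathbb Z_{(\ell)}\subset V$, and $v_\ell$ the $\ell$-adic valuation.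

\begin{lemma}\label{lem:count}
Let $(M,\alpha)$ be of finite type and rank $r\ge1$, with no eigenvalue a root of unity.
\begin{enumerate}
\item[(a)] $M/(\alpha^m-1)M$ is finite for all $m\ge1$.
\item[(b)] Let $\ell$ be a good prime. The integers $m_0\ge1$ with $(\alpha^{m_0}-1)M_{(\ell)}\subset\ell M_{(\ell)}$ are the multiples of one of them, and for each such $m_0$ there is a constant $C$ with
\[
v_\ell\big(|M/(\alpha^{m_0\ell^j}-1)M|\big)=rj+C\qquad(j\ge0).
\]
\item[(c)] $\bigcap_{m\ge1}(\alpha^m-1)M=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The quotient is finitely generated over $\mathbb Z[x]/(x^m-1)\cong\mathbb Z^m$, so it is a finitely generated abelian group, and it has rank $0$ because $\alpha^m-1$ is onto on $V$.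

(b) In $\mathbb Z_{(\ell)}[x^{\pm1}]/(p)$ the extreme coefficients of $p$ are units, so the relation $p=0$ expresses $x^{\deg p}$ and $x^{-1}$ through $1,x,\dots,x^{\deg p-1}$; this ring is a finitely generated $\mathbb Z_{(\ell)}$-module. Hence $M_{(\ell)}$ is finitely generated and torsion-free over the principal ideal domain $\mathbb Z_{(\ell)}$, so $M_{(\ell)}\cong\mathbb Z_{(\ell)}^r$. The admissible $m_0$ are the multiples of the order of $\alpha$ on the finite group $M_{(\ell)}/\ell M_{(\ell)}$.

Let $A=1+\ell B$ with $B$ a matrix over $\mathbb Z_{(\ell)}$. Then $A^i\equiv1+i\ell B$ mod $\ell^2$, and $\sum_{i<\ell}i=\ell(\ell-1)/2$ is divisible by $\ell$ because $\ell$ is odd. So $1+A+\dots+A^{\ell-1}=\ell(1+\ell B')$ for some matrix $B'$ over $\mathbb Z_{(\ell)}$, and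
\begin{equation}\label{eq:lift}
A^\ell-1=\ell\,(1+\ell B')(A-1),\qquad \det(1+\ell B')\in\mathbb Z_{(\ell)}^\times .
\end{equation}
Applying this to $A=\alpha^{m_0\ell^j}$ for $j=0,1,2,\dots$ shows that $v_\ell\det(\alpha^{m_0\ell^j}-1)$ increases by exactly $r$ at each step. The $\ell$-primary part of $M/(\alpha^m-1)M$ is $M_{(\ell)}/(\alpha^m-1)M_{(\ell)}$, since localization is exact, and by elementary divisors its order is $\ell^{v_\ell\det(\alpha^m-1)}$.

(c) By \eqref{eq:lift} and induction, $(\alpha^{m_0\ell^j}-1)M\subset\ell^{j+1}M_{(\ell)}$, and $\bigcap_j\ell^{j+1}\mathbb Z_{(\ell)}^r=0$.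
\end{proof}

For $\ell=2$ formula \eqref{eq:lift} fails: with $A=3$, the valuation rises from $v_2(2)=1$ to $v_2(8)=3$.

\section{$K$-theory}\label{sec:K}

\begin{proposition}\label{prop:K}
Let $N$ be a countable torsion-free abelian group, $\beta\in\operatorname{Aut}(N)$ and $V_N=N\otimes\mathbb Q$. Then $K_i(C^*(N))$ is torsion-free, $K_i(C^*(N))\otimes\mathbb Q\cong\bigoplus_{j\equiv i}\bigwedge^jV_N$ with $\beta_*$ acting as $\bigoplus_j\bigwedge^j\beta$, and there are exact sequences
\begin{multline}\label{eq:PV}
0\to\bigoplus_{j\equiv i}\operatorname{coker}\big(1-\textstyle\bigwedge^j\beta\big)\to K_i\big(C^*(N\rtimes_\beta\mathbb Z)\big)\otimes\mathbb Q\\ \to\bigoplus_{j\equiv i+1}\ker\big(1-\textstyle\bigwedge^j\beta\big)\to0 .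
\end{multline}
\end{proposition}

\begin{proof}
$N$ is the directed union of its finitely generated subgroups $A\cong\mathbb Z^k$, and $C^*(N)=\varinjlim C^*(A)$ with $C^*(A)=C(\widehat A)$ and $\widehat A\cong\mathbb T^k$. By (K1), $K_i(C^*(N))$ is a direct limit of torsion-free groups. The cohomology ring of the torus $\widehat A$ is the exterior algebra on $H^1(\widehat A;\mathbb Q)=A\otimes\mathbb Q$, so $K_i(C^*(A))\otimes\mathbb Q\cong\bigoplus_{j\equiv i}\bigwedge^j(A\otimes\mathbb Q)$, naturally for homomorphisms $A\to A'$. Naturality for inclusions allows passage to the limit, and naturality for $\beta\colon A\to\beta(A)$ identifies $\beta_*$. Tensoring (K2) with $\mathbb Q$ gives \eqref{eq:PV}.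
\end{proof}

The summand $\bigwedge^0V_N=\mathbb Q$, on which $1-\bigwedge^0\beta=0$, always contributes one dimension to $K_0\otimes\mathbb Q$ as a cokernel and one to $K_1\otimes\mathbb Q$ as a kernel. Condition (ii) says that nothing else contributes.

\begin{corollary}\label{cor:K}
Let $(M,\alpha)$ be admissible and $G=M\rtimes_\alpha\mathbb Z$.
\begin{enumerate}
\item[(a)] $K_0(C^*(G))\otimes\mathbb Q$ and $K_1(C^*(G))\otimes\mathbb Q$ are one-dimensional.
\item[(b)] The only projections in $C^*(G)$ are $0$ and $1$.
\end{enumerate}
\end{corollary}

\begin{proof}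
(a) For $j\ge1$ the map $1-\bigwedge^j\alpha$ is injective on a finite-dimensional space, hence bijective.

(b) The group $\ker(1-\alpha_*|K_1(C^*(M)))$ is torsion-free and vanishes rationally, so it is zero, and $K_0(C^*(M))\to K_0(C^*(G))$ is onto by (K2). On a projection in a matrix algebra over $C^*(M)=C(\widehat M)$ the trace $\tau$ is the Haar integral of the rank, a constant integer because $\widehat M$ is connected. So $\tau$ takes integer values on $K_0(C^*(G))$. A projection $e$ thus has $\tau(e)\in\{0,1\}$, and faithfulness gives $e=0$ or $1-e=0$.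
\end{proof}

Without (ii), part (a) can fail: for $\mathbb Z^2\rtimes_A\mathbb Z$ with $A\in SL_2(\mathbb Z)$ hyperbolic, $\bigwedge^2A=1$ and both groups have rank two. Conversely, (a) constrains any pair, even of infinite rank.

\begin{lemma}\label{lem:Kconverse}
Let $N$, $\beta$, $V_N$ be as in Proposition~\ref{prop:K}, and suppose that both rational $K$-groups of $C^*(N\rtimes_\beta\mathbb Z)$ are one-dimensional. Then
\begin{enumerate}
\item[(a)] $1-\bigwedge^j\beta$ is injective on $\bigwedge^jV_N$ for all $j\ge1$;
\item[(b)] every finite subset of $V_N$ lies in a finite-dimensional $\beta$-invariant subspace.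
\end{enumerate}
\end{lemma}

\begin{proof}
The contributions of $\bigwedge^0V_N$ exhaust both groups, so all kernels and cokernels with $j\ge1$ in \eqref{eq:PV} vanish. This gives (a), and it shows that $1-\bigwedge^2\beta$ is onto.

For (b) it suffices to show that each $v\in V_N$ is killed by some nonzero $g\in\mathbb Q[x^{\pm1}]$, for then $\mathbb Q[x^{\pm1}]v$ is a quotient of the finite-dimensional space $\mathbb Q[x^{\pm1}]/(g)$. Suppose $v$ is killed by no such $g$. Then $v$ has nonzero image in the $\mathbb Q(x)$-vector space $V_N\otimes_{\mathbb Q[x^{\pm1}]}\mathbb Q(x)$, and a functional not vanishing on it gives a $\mathbb Q[x^{\pm1}]$-linear map $\varphi\colon V_N\to\mathbb Q(x)$ with $f=\varphi(v)\neq0$. To contradict surjectivity we want a nonzero invariant alternating form. With $\overline{g(x)}=g(x^{-1})$ we have $x\bar x=1$, so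
\[
B(w,w')=\varphi(w)\overline{\varphi(w')}-\varphi(w')\overline{\varphi(w)}
\]
is $\mathbb Q$-bilinear, alternating, and satisfies $B(\beta w,\beta w')=B(w,w')$. It defines a linear map on $\bigwedge^2V_N$ that vanishes on the image of $1-\bigwedge^2\beta$, hence everywhere. But $B(v,\beta v)=(x^{-1}-x)f\bar f\neq0$.
\end{proof}

\section{Representations}\label{sec:reps}

\subsection{Induced representations}
Let $N$ be a countable abelian group, $\beta\in\operatorname{Aut}(N)$ and $L=N\rtimes_\beta\mathbb Z$. For $x\in\widehat N$ the representation $\pi_x$ of $L$ induced from $x$ acts on $\ell^2(\mathbb Z)$ by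
\[
\pi_x(v)\delta_k=x(\beta^{-k}v)\delta_k,\qquad\pi_x(t)\delta_k=\delta_{k+1}.
\]
The relation $tvt^{-1}=\beta v$ holds, as both sides multiply $\delta_k$ by $x(\beta^{1-k}v)$.

\begin{lemma}\label{lem:faithful}
If $D\subset\widehat N$ is dense, then $\bigcap_{x\in D}\ker\pi_x=0$ in $C^*(L)$.
\end{lemma}

\begin{proof}
For $a\in C^*(L)$ let $\varphi_a(x)=\langle\pi_x(a)\delta_0,\delta_0\rangle$. For $a=u_vu_t^k$ this is $x(v)$ if $k=0$ and $0$ otherwise, so $\varphi_a$ is continuous with Haar integral $\tau(a)$. Since $\sup_x|\varphi_a(x)|\le\|a\|$, both properties extend to all $a$. If $a$ lies in all the kernels, then $\varphi_{a^*a}$ vanishes on $D$, hence everywhere, so $\tau(a^*a)=0$. As $L$ is amenable, $a=0$ by (G1) and (G2).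
\end{proof}

\subsection{Restriction to the kernel of a map onto $\mathbb Z$}
We need to understand finite-dimensional representations of $H$ before knowing that $N$ is abelian. Let $L$ be a countable group, $q\colon L\to\mathbb Z$ a surjection, $N=\ker q$, $t\in L$ with $q(t)=1$, and $\chi_z(h)=z^{q(h)}$ for $z\in\mathbb T$.

\begin{lemma}\label{lem:clifford}
Let $\pi$ be an irreducible unitary representation of $L$ on $\mathbb C^m$. Then $\mathbb C^m=W_0\oplus\dots\oplus W_{k-1}$, where the $W_i$ are irreducible, pairwise inequivalent representations of $N$ of a common dimension $d=d(\pi)$, and $\pi(t)W_i=W_{i+1}$ with indices mod $k$. Thus $m=kd$. Moreover $\chi_z\pi\cong\pi$ if and only if $z^k=1$.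
\end{lemma}

\begin{proof}
Since $N$ is normal, $L$ permutes the isotypic components of $\pi|_N$. The sum over an orbit is $L$-invariant, so the action is transitive, and $N$ acts trivially; hence $t$ permutes the components cyclically, and we label them $W_0,\dots,W_{k-1}$ accordingly. It remains to see that $W_0$ is $N$-irreducible. Write $W_0=\mathbb C^d\otimes\mathbb C^l$ with $N$ acting as $\sigma\otimes1$ and $\sigma$ irreducible. The algebra spanned by $\pi(N)|_{W_0}$ is $M_d\otimes1$. Conjugation by $\pi(t^k)|_{W_0}$ preserves it and induces a $*$-automorphism of $M_d$, which is conjugation by a unitary $s$. Then $(s\otimes1)^*\pi(t^k)|_{W_0}$ commutes with $M_d\otimes1$, so $\pi(t^k)|_{W_0}=s\otimes r$ with $r$ unitary. If $e$ is an eigenvector of $r$, then $W'=\mathbb C^d\otimes e$ is invariant under $N$ and $t^k$, so $\bigoplus_{i<k}\pi(t)^iW'$ is invariant under $L$. By irreducibility $W'=W_0$, that is, $l=1$.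

A unitary $U$ with $U\pi U^*=\chi_z\pi$ commutes with $\pi(N)$, so by Schur's lemma it is a scalar $c_i\in\mathbb T$ on each $W_i$. The remaining condition $U\pi(t)=z\pi(t)U$ reads $c_{i+1}=zc_i$ with indices mod $k$, which has a solution if and only if $z^k=1$.
\end{proof}

For a $C^*$-algebra $B$ let $J_m(B)$ be the intersection of the kernels of the $m$-dimensional irreducible representations ($J_m(B)=B$ if there are none). Isomorphisms preserve these ideals. The next lemma says that when $C^*(L)/J_m$ has the simplest possible form, the number $d(\pi)$ is a winding number. Call two representations \emph{twist equivalent} if $\pi'\cong\chi_z\pi$ for some $z$.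

\begin{lemma}\label{lem:winding}
Suppose $\Psi\colon C^*(L)\to M_m(C(X))$ is a surjection with kernel $J_m(C^*(L))$, where $X$ is a nonempty finite disjoint union of circles. Then every $m$-dimensional irreducible representation of $L$ is equivalent to $\pi^p=\operatorname{ev}_p\circ\Psi$ for exactly one $p\in X$, the components of $X$ are the twist equivalence classes, and $w_\Gamma[u_t]=\pm d(\pi^p)$ for each component $\Gamma$ and $p\in\Gamma$.
\end{lemma}

\begin{proof}
An $m$-dimensional irreducible representation kills $J_m$, so it factors through $\Psi$, and the first claim follows from (G4). Define $z\cdot p\in X$ by $\pi^{z\cdot p}\cong\chi_z\pi^p$. The continuous functions $p\mapsto\operatorname{Tr}\pi^p(h)$, $h\in L$, separate the points of the compact space $X$ by (G4), so they embed $X$ topologically in $\mathbb C^L$. As $\operatorname{Tr}\pi^{z\cdot p}(h)=z^{q(h)}\operatorname{Tr}\pi^p(h)$, the map $z\mapsto z\cdot p$ is continuous. By Lemma~\ref{lem:clifford} the stabilizer of $p$ is the group $\mu_k$ of $k$-th roots of unity, $k=m/d(\pi^p)$, so we get a continuous injection of the circle $\mathbb T/\mu_k$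 into the component $\Gamma$ of $p$. If it missed a point, it would embed a circle in an open arc, which is impossible. So it is a homeomorphism onto $\Gamma$, the component is the twist class of $p$, and $z^k$ is a coordinate on $\Gamma$. Finally $\det\Psi(u_t)(z\cdot p)=z^m\det\pi^p(t)=(z^k)^{d}\det\pi^p(t)$ with $d=d(\pi^p)$.
\end{proof}

\subsection{The case of abelian kernel}
Let $L=N\rtimes_\beta\mathbb Z$ with $N$ abelian. For each $\hat\beta$-orbit $O\subset\widehat N$ of finite length $m$ fix $x\in O$, and define $\psi_O\colon C^*(L)\to M_m(C(\mathbb T))$, in the basis $e_0,\dots,e_{m-1}$, by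
\[
u_v\mapsto\operatorname{diag}\big(x(\beta^{-j}v)\big)_{0\le j<m},\qquad u_t\colon\ e_j\mapsto e_{j+1}\ (j<m-1),\quad e_{m-1}\mapsto ze_0,
\]
where $z$ is the coordinate on $\mathbb T$. The relation $tvt^{-1}=\beta v$ holds because $x\circ\beta^{-m}=x$. Put $\pi_{O,z}=\operatorname{ev}_z\circ\psi_O$.

\begin{lemma}\label{lem:abelian}
The $\pi_{O,z}$, with $O$ an orbit of length $m$ and $z\in\mathbb T$, are irreducible and pairwise inequivalent, every $m$-dimensional irreducible representation of $L$ is equivalent to one of them, and $\chi_w\pi_{O,z}\cong\pi_{O,w^mz}$. Hence twist classes of $m$-dimensional irreducible representations correspond bijectively to orbits of length $m$.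
\end{lemma}

\begin{proof}
The characters $x\circ\beta^{-j}$, $0\le j<m$, are distinct, so an operator commuting with $\pi_{O,z}(N)$ is diagonal, and it is scalar if it also commutes with $\pi_{O,z}(t)$. The pair $(O,z)$ is an invariant, since $O$ is the set of characters in $\pi_{O,z}|_N$ and $\pi_{O,z}(t)^m=z1$. Let $\pi$ be irreducible of dimension $m$. In Lemma~\ref{lem:clifford} we have $d=1$ and $k=m$. If $N$ acts on $W_0$ by $x'$, it acts on $W_j$ by $x'\circ\beta^{-j}$; these characters are distinct for $0\le j<m$ and $W_m=W_0$, so they form an orbit $O$ of length $m$. Relabel cyclically so that $x'$ is the base point of $O$, take a unit vector $e_0\in W_0$, and set $e_j=\pi(t)^je_0$. Then $\pi(t)e_{m-1}=ze_0$ for some $z\in\mathbb T$, and $\pi=\pi_{O,z}$ in this basis. Twisting by $\chi_w$ keeps $O$ and multiplies $\pi(t)^m$ by $w^m$.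
\end{proof}

\begin{proposition}\label{prop:fd}
Let $(M,\alpha)$ be admissible and $G=M\rtimes_\alpha\mathbb Z$.
\begin{enumerate}
\item[(a)] For each $m\ge1$ there are finitely many $\hat\alpha$-orbits of length $m$. If $X_m$ is the disjoint union of one circle for each of them, then $\psi_m=\bigoplus_O\psi_O\colon C^*(G)\to M_m(C(X_m))$ is onto with kernel $J_m(C^*(G))$, and $w_\Gamma[u_t]=\pm1$ for each component $\Gamma$ of $X_m$.
\item[(b)] $\bigcap_mJ_m(C^*(G))=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The fixed points of $\hat\alpha^m$ form the dual of $M/(\alpha^m-1)M$, finite by Lemma~\ref{lem:count}(a). The kernel is $J_m$ by Lemma~\ref{lem:abelian}. Let $e^O_{ij}$ be the constant matrix units in the summand of $O$. On $C^*(M)=C(\widehat M)$ the map $\psi_m$ is restriction to the finite set $\bigcup O$, so its image contains each $e^O_{jj}$. Multiplying by $\psi_m(u_t)$ gives $e^O_{j+1,j}$ for $j<m-1$ and $ze^O_{0,m-1}$. Products and adjoints of these give all $e^O_{ij}$ and all $z^ne^O_{ij}$, $n\in\mathbb Z$, whose span is dense, and the image of a $*$-homomorphism is closed. Finally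 $\det\psi_O(u_t)=(-1)^{m-1}z$.

(b) The periodic points form a subgroup of $\widehat M$, the directed union of the annihilators of the $(\alpha^m-1)M$. An element of $M$ killed by all of them lies in $\bigcap_m(\alpha^m-1)M=0$ by (D1) and Lemma~\ref{lem:count}(c), so periodic points are dense. If $x$ is periodic with orbit $O$ of length $m$, we may take it as base point; identifying $\delta_{mi+j}$ with $e_j\otimes\delta_i\in\mathbb C^m\otimes\ell^2(\mathbb Z)$, the representation $\pi_x$ is $\psi_O$ followed by the representation of $M_m(C(\mathbb T))$ that sends $z$ to the bilateral shift. So $\bigcap_mJ_m\subset\ker\pi_x$ for all periodic $x$, and Lemma~\ref{lem:faithful} applies.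
\end{proof}

\section{Homoclinic characters}\label{sec:homoclinic}

For an abelian group $N$ with automorphism $\beta$, the \emph{homoclinic group} is the subgroup
\[
\Delta(N,\beta)=\{\omega\in\widehat N:\ \omega(\beta^kv)\to1\text{ as }|k|\to\infty\text{ for every }v\in N\}
\]
of characters whose orbit tends to the trivial character in both directions. It is invariant under $\hat\beta$. We show that admissible pairs have many homoclinic characters, and that having many of them forces finite generation and condition (i).

\begin{proposition}\label{prop:homexist}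
Let $(M,\alpha)$ be of finite type, $M\ne0$, and satisfy (i). Then $\Delta(M,\alpha)$ separates the points of $M$.
\end{proposition}

\begin{proof}
Let $p$ be the primitive multiple of the minimal polynomial of $\alpha$ and $R=\mathbb Z[x^{\pm1}]/(p)\subset\mathbb Q[x]/(p)$. We first embed $M$ in a power of $R$. The $\mathbb Q[x]$-module $V$ is a direct sum of modules $\mathbb Q[x]/(f^e)$ with $f^e\mid p$, and multiplication by $p/f^e$ embeds each in $\mathbb Q[x]/(p)$. So $V\subset(\mathbb Q[x]/(p))^s$, and an integer multiple of this embedding sends a finite generating set of $M$, hence $M$, into $R^s$. Write it $v\mapsto(v_1,\dots,v_s)$.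

By (i), $p$ has no zero on the unit circle, so $1/p$ is holomorphic on an annulus around it. For $n\in\mathbb Z[x^{\pm1}]$ let $\gamma_k(n)$ be the Laurent coefficients of $n(z)/p(z)=\sum_k\gamma_k(n)z^k$ there; they are absolutely summable. Put $\omega_0(n)=e^{2\pi i\gamma_0(n)}$. If $n\in(p)$, then $\gamma_0(n)\in\mathbb Z$, so $\omega_0$ is a character of $R$. Moreover $\omega_0(x^kn)=e^{2\pi i\gamma_{-k}(n)}\to1$ as $|k|\to\infty$. So the characters $v\mapsto\omega_0(x^kv_i)$, $k\in\mathbb Z$, $i\le s$, lie in $\Delta(M,\alpha)$. Suppose they all kill $v$, and represent $v_i$ by a Laurent polynomial $n_i$. Then the summable sequence $\gamma_k(n_i)$ is integer-valued, hence finitely supported, so $n_i/p\in\mathbb Z[x^{\pm1}]$ and $v_i=0$.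
\end{proof}

For the converse we lift a homoclinic character to real sequences, as in Section~\ref{sec:model}, and need two facts on linear recurrences. Let $S$ be the shift $(Sa)(k)=a(k+1)$, let $c_0$ be the space of complex sequences on $\mathbb Z$ tending to $0$ at $\pm\infty$, and $c_c$ the group of finitely supported integer sequences. For a summable sequence $a$ put $\hat a(x)=\sum_ka(k)x^{-k}$, so that $\widehat{Sa}=x\hat a$. The map $c\mapsto\hat c$ identifies $c_c$ with $\mathbb Z[x^{\pm1}]$, $S$ acting as $x$.

\begin{lemma}\label{lem:recurrence}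
Let $f\in\mathbb Z[x]$ with $f(0)\neq0$ and let $a\in c_0$.
\begin{enumerate}
\item[(a)] If $f(S)a=0$, then $a=0$.
\item[(b)] If $f(S)a$ is finitely supported, then $a$ decays exponentially at $\pm\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The space $W$ of such $a$ is invariant under $S^{\pm1}$ and finite-dimensional, because the extreme coefficients of $f$ are nonzero and so a solution is determined by $\deg f$ consecutive values. If $W\neq0$, then $S$ has an eigenvector $a(k)=\nu^ka(0)$ in $W$ with $\nu\neq0\ne a(0)$, and this does not tend to $0$ at both ends.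

(b) Choose $k_0$ beyond the support of $f(S)a$. Let $W_+$ be the finite-dimensional space of sequences on $[k_0,\infty)$ that tend to $0$ and are killed by $f(S)$; it contains $a|_{[k_0,\infty)}$ and is mapped to itself by $S$. An eigenvector has the form $k\mapsto\nu^{k-k_0}\cdot\mathrm{const}$ with nonzero constant, so $|\nu|<1$. Thus $S|_{W_+}$ has spectral radius less than $1$, and $a(k_0+j)=(S^ja)(k_0)$ decays exponentially in $j$. For the other end apply this to $k\mapsto a(-k)$ and the polynomial $x^{\deg f}f(x^{-1})$.
\end{proof}

\begin{lemma}\label{lem:psi}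
Let $\omega\in\Delta(N,\beta)$, let $f\in\mathbb Z[x]$ be primitive with $f(0)\neq0$, and let $N_f=\ker f(\beta)\subset N$. There is a module homomorphism $\psi_{\omega,f}\colon N_f\to\mathbb Z[x^{\pm1}]/(f)$ with $\ker\psi_{\omega,f}\subset\ker\omega$. If $f$ is irreducible and has a root of modulus $1$, then $\psi_{\omega,f}=0$.
\end{lemma}

\begin{proof}
For $v\in N_f$ define $a_v(k)\in(-\frac12,\frac12]$ by $\omega(\beta^kv)=e^{2\pi ia_v(k)}$; then $a_v\in c_0$ because $\omega$ is homoclinic. The sequence $b_v=f(S)a_v$ satisfies $e^{2\pi ib_v(k)}=\omega(\beta^kf(\beta)v)=1$, so it is integer-valued and tends to $0$: $b_v\in c_c$. Let $\psi_{\omega,f}(v)$ be the class of $\hat b_v$. The sequence $a_{v+w}-a_v-a_w$ is integer-valued and tends to $0$, so $b_{v+w}-b_v-b_w\in f(S)c_c$; also $a_{\beta v}=Sa_v$. Hence $\psi_{\omega,f}$ is a module homomorphism. If $\psi_{\omega,f}(v)=0$, then $f(S)(a_v-c)=0$ for some $c\in c_c$, so $a_v=c$ by Lemma~\ref{lem:recurrence}(a), and $\omega(v)=e^{2\pi ic(0)}=1$.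

Now let $f$ be irreducible with $f(\mu)=0$, $|\mu|=1$. By Lemma~\ref{lem:recurrence}(b), $a_v$ is summable, so $\hat b_v(z)=f(z)\hat a_v(z)$ for $|z|=1$, and $\hat b_v(\mu)=0$. Since $f$ is a minimal polynomial of $\mu$, it divides $\hat b_v$ in $\mathbb Q[x^{\pm1}]$, hence in $\mathbb Z[x^{\pm1}]$ by Gauss's lemma.
\end{proof}

\begin{proposition}\label{prop:homconverse}
Let $N$ be a torsion-free abelian group with automorphism $\beta$ such that $\Delta(N,\beta)$ separates the points of $N$. Let $V_0\neq0$ be a finite-dimensional $\beta$-invariant subspace of $V_N=N\otimes\mathbb Q$ and $N_0=N\cap V_0$. Then $(N_0,\beta)$ is of finite type and rank $\dim V_0$, and satisfies (i).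
\end{proposition}

\begin{proof}
Every vector of $V_0$ has a nonzero integer multiple in $N_0$, so $N_0\otimes\mathbb Q=V_0$. Let $p_0$ be the primitive multiple of the minimal polynomial of $\beta|_{V_0}$. Then $p_0(0)\neq0$ and $N_0\subset N_{p_0}$. Let $\psi_\omega$ be the restriction of $\psi_{\omega,p_0}$ to $N_0$, and $U_\omega\subset V_0$ the kernel of its $\mathbb Q$-linear extension $V_0\to\mathbb Q[x]/(p_0)$. Since $\mathbb Z[x^{\pm1}]/(p_0)$ embeds in $\mathbb Q[x]/(p_0)$, we have $U_\omega\cap N_0=\ker\psi_\omega\subset\ker\omega$. So the subspace $\bigcap_\omega U_\omega$ meets $N_0$ in $0$ and is therefore $0$. By finite dimension, finitely many $U_{\omega_1},\dots,U_{\omega_s}$ already intersect in $0$, and $(\psi_{\omega_1},\dots,\psi_{\omega_s})$ embeds $N_0$ in $(\mathbb Z[x^{\pm1}]/(p_0))^s$. As $\mathbb Z[x^{\pm1}]$ is noetherian, $N_0$ is finitely generated.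

Suppose $\beta|_{V_0}$ has an eigenvalue $\mu$ with $|\mu|=1$, and let $f$ be the primitive multiple of its minimal polynomial. Then $f(\beta)$ is not injective on $V_0$, so there is $0\neq v\in N_0\cap N_f$. By Lemma~\ref{lem:psi}, $\omega(v)=1$ for all $\omega\in\Delta(N,\beta)$, a contradiction.
\end{proof}

\begin{remark}
Together, Propositions~\ref{prop:homexist} and~\ref{prop:homconverse} say that for $M\neq0$ torsion-free of finite rank, $\Delta(M,\alpha)$ separates points if and only if $M$ is finitely generated over $\mathbb Z[x^{\pm1}]$ and (i) holds. For $(\mathbb Q,2)$, the summand that counting could not detect, $\Delta$ is trivial: $\psi_{\omega,x-2}$ maps the $3$-divisible group $\mathbb Q$ to $\mathbb Z[1/2]$, so it is zero.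
\end{remark}

\section{Proof of Theorem~\ref{thm:structure}}\label{sec:proofA}

The group $G$ is icc and amenable by Lemma~\ref{lem:icc}. Let $H$ be countable with $C_r^*(H)\cong C_r^*(G)$, and write $t_G$ for the generator of $\mathbb Z$ in $G$.

\subsection*{Step 1: $H$ is amenable and torsion-free}
By (G1) the trivial representation of $G$ is a character of $C^*_r(G)$, which gives a character $\epsilon$ of $C_r^*(H)$. It need not be the trivial representation of $H$, so we untwist it. Let $\chi(h)=\epsilon(u_h)$, a character of $H$. Conjugation by the unitary operator of multiplication by $\chi$ on $\ell^2H$ sends $u_h$ to $\chi(h)u_h$, so it is an automorphism $\theta$ of $C_r^*(H)$, and $\epsilon\circ\theta^{-1}$ sends each $u_h$ to $1$. By (G1), $H$ is amenable, and we have an isomorphism $\Phi\colon C^*(G)\to C^*(H)$ of full algebras. If $h\in H$ had finite order $s>1$, then $\frac1s\sum_{j<s}u_h^j$ would be a projection of trace $1/s$, contradicting Corollary~\ref{cor:K}(b).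

\subsection*{Step 2: the map to $\mathbb Z$}
By (G3), $\chi\mapsto\chi\circ\Phi$ is a homeomorphism $\widehat{H_{\mathrm{ab}}}\to\widehat{G_{\mathrm{ab}}}$, and by Lemmas~\ref{lem:icc} and~\ref{lem:count}(a) the target is a finite union of circles. By (D2) the identity component of $\widehat{H_{\mathrm{ab}}}$ is the dual of $D=H_{\mathrm{ab}}/\mathrm{tors}$. It is a circle, so $D\cong\mathbb Z$ by (D3). Let $q\colon H\to D\cong\mathbb Z$ be the quotient map, $N=\ker q$, fix $t_H$ with $q(t_H)=1$, and let $\beta$ be conjugation by $t_H$ on $N$. Then $H=N\rtimes_\beta\mathbb Z$, and the components of $\widehat{H_{\mathrm{ab}}}$ are the cosets of $\{\chi_z:z\in\mathbb T\}$, where $\chi_z(h)=z^{q(h)}$. For $G$ the corresponding kernel is $M$.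

\subsection*{Step 3: $N$ is abelian}
Since $\Phi$ preserves the ideals $J_m$, Proposition~\ref{prop:fd}(a) gives surjections
\[
\Psi_m=\psi_m\circ\Phi^{-1}\colon C^*(H)\to M_m(C(X_m))
\]
with kernel $J_m(C^*(H))$, and $w_\Gamma[\Phi(u_{t_G})]=\pm1$ for every $m$ and every component $\Gamma$ of $X_m$. The homomorphisms $w_\Gamma$ extend to $K_1(C^*(H))\otimes\mathbb Q$, which is one-dimensional by Corollary~\ref{cor:K}(a). The class $[\Phi(u_{t_G})]$ is nonzero in it, since $X_1\neq\emptyset$. So $[u_{t_H}]=c\,[\Phi(u_{t_G})]$ there for some $c\in\mathbb Q$, and $|w_\Gamma[u_{t_H}]|=|c|$ for all $\Gamma$.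

Let $\pi$ be an irreducible representation of $H$ of finite dimension $m$. Then $J_m(C^*(H))$ is proper, so $X_m\neq\emptyset$, and Lemma~\ref{lem:winding} for $(H,\Psi_m)$ gives $d(\pi)=|c|$. The trivial representation has $d=1$, so $d(\pi)=1$ for all $\pi$. Thus $\pi|_N$ is a sum of characters and $\pi$ is trivial on $[N,N]$. For $g\in[N,N]$ the element $u_g-1$ lies in $\bigcap_mJ_m(C^*(H))$, which is $0$ by Proposition~\ref{prop:fd}(b). So $g=e$.

From now on $N$ is written additively. It is torsion-free by Step 1, and nonzero because $C^*(H)\cong C^*(G)$ is not commutative.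

\subsection*{Step 4: periodic points}
By Lemmas~\ref{lem:winding} and~\ref{lem:abelian}, the number of $\hat\beta$-orbits of length $m$ equals the number of components of $X_m$, which is the number of $\hat\alpha$-orbits of length $m$; if $X_m=\emptyset$, then $H$ has no $m$-dimensional irreducible representation and both numbers are $0$. The number of fixed points of $\hat\beta^m$ is $\sum_{k\mid m}k\cdot\#\{\text{orbits of length }k\}$, and likewise for $\hat\alpha^m$. By (D1),
\begin{equation}\label{eq:counts}
|N/(\beta^m-1)N|=|M/(\alpha^m-1)M|<\infty\qquad(m\ge1).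
\end{equation}

\subsection*{Step 5: $\Delta(N,\beta)$ separates the points of $N$}
A homoclinic character is not visible in the algebra, but the representation it induces is recognizable: it is irreducible, infinite-dimensional, and maps the ideal
\[
I_0=\ker\big(C^*(G)\to C^*(G/M)\big)
\]
into the compact operators $\mathcal K$. We first check this. Let $1\neq\omega\in\Delta(M,\alpha)$. The characters $\omega\circ\alpha^{-k}$ are pairwise distinct: if $\omega\circ\alpha^j=\omega$ with $j\neq0$, then $\omega(v)=\omega(\alpha^{ij}v)\to1$ as $i\to\infty$, so $\omega=1$. Hence the lines $\mathbb C\delta_k$ are the joint eigenspaces of $\pi_\omega(M)$; an operator commuting with $\pi_\omega(G)$ is diagonal and commutes with the shift, so it is scalar, and $\pi_\omega$ is irreducible. For $v\in M$ the operator $\pi_\omega(u_v)-1$ is diagonal with entries tending to $0$, so it is compact, and $\pi_\omega(I_0)\subset\mathcal K$ by (G3).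

Next we identify $\Phi(I_0)$. Since $C^*(G/M)$ is the algebra of functions on the identity component of $\widehat{G_{\mathrm{ab}}}$, the ideal $I_0$ is the intersection of the kernels of the characters in that component. So $\Phi(I_0)$ is the intersection of the kernels of the characters in some component $Y$ of $\widehat{H_{\mathrm{ab}}}$, which need not be the identity component but does not depend on $\omega$. By Step 2 all elements of $Y$ have the same restriction $y$ to $N$. Then $u_n-y(n)1\in\Phi(I_0)$ for $n\in N$, and $y\circ\beta=y$ because $y$ extends to a character of $H$.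

Let $\rho=\pi_\omega\circ\Phi^{-1}$ and $\rho'(n)=\overline{y(n)}\rho(u_n)$. This is a unitary representation of $N$ on $\ell^2(\mathbb Z)$ with every $\rho'(n)-1$ compact. For $\eta\in\widehat N$ let $E_\eta$ be the space of vectors $\xi$ with $\rho'(n)\xi=\eta(n)\xi$ for all $n$; these spaces are pairwise orthogonal.

\emph{The $E_\eta$ span a dense subspace.} Let $Z$ be the orthogonal complement of their span; it is $\rho'(N)$-invariant. Suppose $Z\neq0$. If $\rho'(n)|_Z=1$ for all $n$, then $Z\subset E_1$, which is absurd. Otherwise some $\rho'(n)|_Z-1$ is a nonzero compact normal operator, so it has a nonzero eigenvalue with finite-dimensional eigenspace in $Z$. The commuting unitaries $\rho'(N)$ preserve this eigenspace and have a joint eigenvector in it, which lies in some $E_\eta\cap Z=0$, again absurd.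

\emph{One orbit carries everything.} For $\eta\neq1$ pick $n$ with $\eta(n)\neq1$; the compact operator $\rho'(n)-1$ is a nonzero scalar on $E_\eta$, so $\dim E_\eta<\infty$. Since $y\circ\beta=y$, we have $\rho'(n)\rho(u_{t_H})=\rho(u_{t_H})\rho'(\beta^{-1}n)$, so $\rho(u_{t_H})E_\eta=E_{\eta\circ\beta^{-1}}$. If $E_\eta=0$ for all $\eta\ne1$, then each $\rho(u_n)$ is scalar, $\rho(C^*(H))$ is commutative, and $\rho$ could not be irreducible on $\ell^2(\mathbb Z)$. So fix $\eta\neq1$ with $E_\eta\neq0$. The closed span of the $E_{\eta\circ\beta^{-k}}$, $k\in\mathbb Z$, is $\rho(H)$-invariant, hence everything. Each of these spaces is finite-dimensional, so the orbit of $\eta$ is infinite and the $\eta\circ\beta^{-k}$ are pairwise distinct. Unit vectors $\xi_k\in E_{\eta\circ\beta^{-k}}$ are orthonormal, so compactness gives $|\eta(\beta^{-k}n)-1|=\|(\rho'(n)-1)\xi_k\|\to0$ as $|k|\to\infty$. Thus $\eta$, and with it each $\eta\circ\beta^{-k}$, lies in $\Delta(N,\beta)$.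

\emph{Separation.} Let $n\in N$ be killed by $\Delta(N,\beta)$. Then $\rho'(n)=1$, that is, $\Phi^{-1}(u_n)-y(n)1\in\ker\pi_\omega$, for every $1\neq\omega\in\Delta(M,\alpha)$. By Proposition~\ref{prop:homexist} and (D1), $\Delta(M,\alpha)$ is dense in $\widehat M$; since $\widehat M$ is connected with more than one point, the trivial character is not isolated and $\Delta(M,\alpha)\setminus\{1\}$ is still dense. Lemma~\ref{lem:faithful} gives $u_n=y(n)1$. Then $\tau(u_n)\neq0$, so $n=0$.

\subsection*{Step 6: rank and admissibility}
By Corollary~\ref{cor:K}(a), Lemma~\ref{lem:Kconverse} applies to $(N,\beta)$. Part (a) will be condition (ii), and part (b) says that $V_N=N\otimes\mathbb Q$ is the directed union of finite-dimensional invariant subspaces. Let $V_0\neq0$ be one of them, $r_0=\dim V_0$, $N_0=N\cap V_0$. By Step 5 and Proposition~\ref{prop:homconverse}, $(N_0,\beta)$ is of finite type and satisfies (i). In particular $\beta^m-1$ is bijective on each $V_0$, hence injective on $V_N$, for $m\ge1$. We bound $r_0$ by comparing with \eqref{eq:counts}.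

The map $N_0/(\beta^m-1)N_0\to N/(\beta^m-1)N$ is injective: if $n_0=(\beta^m-1)n$ with $n_0\in N_0$ and $n\in N$, write $n_0=(\beta^m-1)v_0$ with $v_0\in V_0$; then $n=v_0\in N\cap V_0=N_0$. So $|N_0/(\beta^m-1)N_0|$ divides $|M/(\alpha^m-1)M|$. Take a prime $\ell$ good for both $(M,\alpha)$ and $(N_0,\beta)$, and $m_0$ as in Lemma~\ref{lem:count}(b) for both. For $m=m_0\ell^j$ that lemma gives $r_0j+C_0\le rj+C$ for all $j$, where $r$ is the rank of $M$. Hence $r_0\le r$, and so $\dim V_N\le r$.

We may now take $V_0=V_N$ and $N_0=N$. Then $(N,\beta)$ is of finite type and satisfies (i) and (ii), so it is admissible. By \eqref{eq:counts} the inequality above is an equality for all $j$, so $r_0=r$. With \eqref{eq:counts}, this proves Theorem~\ref{thm:structure}. \qed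

\section{From the counts to the group}\label{sec:lowrank}

For $(M,\alpha)$ of finite type let $P_M\in\mathbb Z[x]$ be the primitive multiple of the characteristic polynomial of $\alpha$ on $V=M\otimes\mathbb Q$. The counts depend only on $P_M$.

\begin{lemma}\label{lem:resultant}
Let $(M,\alpha)$ be of finite type with no eigenvalue a root of unity. Then $|M/(\alpha^m-1)M|=\prod_{\zeta^m=1}|P_M(\zeta)|$ for all $m\ge1$.
\end{lemma}

\begin{proof}
We use induction on the rank, the case $M=0$ being trivial. Let $V'\subset V$ be an invariant subspace, $M'=M\cap V'$ and $M''=M/M'\subset V/V'$. Both are of finite type ($\mathbb Z[x^{\pm1}]$ is noetherian) without root-of-unity eigenvalues. Since $\alpha^m-1$ is injective on $M''$, the snake lemma shows that the left side is multiplicative, and $P_M=\pm P_{M'}P_{M''}$ by Gauss's lemma. So we may assume that $V$ is an irreducible module, $V\cong\mathbb Q[x]/(P)$ with $P=P_M$ irreducible.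

Then $M$ is a module over $R=\mathbb Z[x^{\pm1}]/(P)$. Pick $0\neq v\in M$. By Gauss's lemma its annihilator in $\mathbb Z[x^{\pm1}]$ is $(P)$, so $Rv\cong R$. The quotient $T=M/Rv$ is a finitely generated $R$-module and a torsion group, as $Rv$ spans $V$; so it is killed by a product of primes $\ell_1\cdots\ell_s$. The factors of the filtration $T\supset\ell_1T\supset\ell_1\ell_2T\supset\cdots$ are finitely generated over rings $\mathbb F_\ell[x^{\pm1}]/(P)$, which are finite because $P\not\equiv0$ mod $\ell$. So $T$ is finite, and the kernel $T_1$ and cokernel $T_2$ of $\alpha^m-1$ on $T$ have the same order. The snake lemma gives an exact sequence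
\[
0\to T_1\to R/(x^m-1)R\to M/(\alpha^m-1)M\to T_2\to0,
\]
so $|M/(\alpha^m-1)M|=|R/(x^m-1)R|$. Now $R/(x^m-1)R$ is the cokernel of multiplication by $P$ on $\mathbb Z[x]/(x^m-1)\cong\mathbb Z^m$, on which $x$ has the $m$-th roots of unity as eigenvalues. Its order is $|\det P(x)|=\prod_{\zeta^m=1}|P(\zeta)|$.
\end{proof}

Replacing $t$ by $t^{-1}$ shows $N\rtimes_\beta\mathbb Z\cong N\rtimes_{\beta^{-1}}\mathbb Z$, so $\beta$ can be recovered at best up to inversion.

\begin{proof}[Proof of Theorem~\ref{thm:rank1}]
Let $\lambda=a/b$ in lowest terms. From $ua+vb=1$ we get $1/b=u\lambda+v$ and $1/a=u+v\lambda^{-1}$, so $\mathbb Z[\lambda,\lambda^{-1}]=\mathbb Z[1/ab]$, a principal ideal domain. The pair $(\mathbb Z[1/ab],\lambda)$ is cyclic over $\mathbb Z[x^{\pm1}]$ of rank one; (i) holds as $|\lambda|\neq1$, and (ii) as $\lambda\neq1$ and $\bigwedge^j\mathbb Q=0$ for $j\ge2$. So it is admissible, and $G_\lambda$ is icc and amenable. Its polynomial is $bx-a$, so by Lemma~\ref{lem:resultant} the $m$-th count is $\prod_{\zeta^m=1}|a-b\zeta|=|a^m-b^m|$.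

Let $C_r^*(H)\cong C_r^*(G_\lambda)$. By Theorem~\ref{thm:structure}, $H\cong N\rtimes_\beta\mathbb Z$ with $(N,\beta)$ admissible of rank one. So $N\subset\mathbb Q$, $\beta$ is multiplication by some $c/d\neq0,\pm1$ in lowest terms, and $N$ is a nonzero finitely generated $\mathbb Z[1/cd]$-submodule of $\mathbb Q$. Such a module is generated by one element, so $H\cong G_{c/d}$, and $|a^m-b^m|=|c^m-d^m|$ for all $m\geq1$. Since $G_\mu\cong G_{\mu^{-1}}$, and since numerator and denominator may change sign together, we may assume $a>|b|$ and $c>|d|$. The case $m=1$ gives $a-b=c-d>0$, and $m=2$ gives $a^2-b^2=c^2-d^2$, so $a+b=c+d$. Hence $(a,b)=(c,d)$ and $H\cong G_\lambda$.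

Let $F\colon G_\lambda\to G_{\lambda'}$ be an isomorphism. By Lemmas~\ref{lem:icc} and~\ref{lem:count}(a), $\mathbb Z[\lambda^{\pm1}]$ is the kernel of $G_\lambda\to(G_\lambda)_{\mathrm{ab}}/\mathrm{tors}\cong\mathbb Z$. So $F$ maps $\mathbb Z[\lambda^{\pm1}]$ onto $\mathbb Z[\lambda'^{\pm1}]$, necessarily as multiplication by a rational $s\neq0$, and $F(t)=wt^{\varepsilon}$ with $\varepsilon=\pm1$ and $w\in\mathbb Z[\lambda'^{\pm1}]$. Applying $F$ to the conjugation of $1\in\mathbb Z[\lambda^{\pm1}]$ by $t$ gives $s\lambda=\lambda'^{\varepsilon}s$, so $\lambda'\in\{\lambda,\lambda^{-1}\}$.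

Finally, sending the generator $a$ of $BS(1,n)$ to $1\in\mathbb Z[1/n]$ and $t$ to $t$ defines a surjection $BS(1,n)\to G_n$. The relations $ta^k=a^{nk}t$ and $a^kt^{-1}=t^{-1}a^{nk}$ show that the elements $t^{-i}a^kt^j$ with $i,j\ge0$ are closed under multiplication, so they are all of $BS(1,n)$. Such an element maps to $(kn^{-i})\,t^{j-i}$, which is trivial only if $k=0$ and $i=j$. So the map is an isomorphism.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank2}]
By Gauss's lemma $R$ embeds in the quadratic field $\mathbb Q[x]/(P)$, which is its fraction field. So $(R,x)$ is of finite type and rank two, $P_R=\pm P$, and the eigenvalues are the roots of $P$. Real roots are irrational, hence different from $\pm1$; nonreal roots have squared modulus $c/a\neq1$. So (i) holds. Condition (ii) holds because $1$ is not a root and the product of the roots is $c/a\neq1$; this is where $a\neq c$ is needed. Thus $(R,x)$ is admissible, and $G_P$ is icc and amenable.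

Let $C_r^*(H)\cong C_r^*(G_P)$, write $H\cong N\rtimes_\beta\mathbb Z$ as in Theorem~\ref{thm:structure}, and let $P_N=a'x^2+b'x+c'$. By Lemma~\ref{lem:resultant} the counts for $m=1,2,4$ are $|P(1)|$, $|P(1)||P(-1)|$ and $|P(1)||P(-1)||P(i)|^2$, all nonzero, so $|P(1)|$, $|P(-1)|$, $|P(i)|^2$ equal the same quantities for $P_N$. With $s=a+c$ and $s'=a'+c'$ we have
\[
P(\pm1)=s\pm b,\qquad|P(i)|^2=(c-a)^2+b^2=s^2+b^2-4ac.
\]
So $s'+b'=\varepsilon_1(s+b)$ and $s'-b'=\varepsilon_2(s-b)$ with signs $\varepsilon_1,\varepsilon_2$. If the signs agree, then $(s',b')=\pm(s,b)$; if not, $(s',b')=\pm(b,s)$. In both cases $s'^2+b'^2=s^2+b^2$, hence $a'c'=ac$. In the second case $(a'-c')^2=s'^2-4a'c'=b^2-4ac$, so the discriminant of $P$ is a square, contradicting irreducibility. In the first case, after replacing $P_N$ by $-P_N$ if necessary, $b'=b$, $a'+c'=a+c$ and $a'c'=ac$, so $P_N=P$ or $P_N=cx^2+bx+a$. Replacing $\beta$ by $\beta^{-1}$ does not change $H$ and replaces $P_N$ by its reciprocal polynomial, so we may assume $P_N=P$. A two-dimensional $\mathbb Q[x]$-module with irreducible characteristic polynomial $P/a$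 is isomorphic to $\mathbb Q[x]/(P)$. Hence $N$ is isomorphic to a nonzero finitely generated $R$-submodule $I$ of the fraction field, and $H\cong I\rtimes_x\mathbb Z$. If $R$ is a principal ideal domain, then $I\cong R$ and $H\cong G_P$.

For $P=x^2-x-1$ we have $a=1\neq-1=c$ and $x^{-1}=x-1$, so $R=\mathbb Z x\oplus\mathbb Z=\mathbb Z[\frac{1+\sqrt5}2]$. The norm of $u+vx$ is $u^2+uv-v^2$, of absolute value at most $\frac12$ for $|u|,|v|\le\frac12$, so $R$ is Euclidean and hence a principal ideal domain. Since $x\cdot x=x+1$ and $x\cdot1=x$, multiplication by $x$ has matrix $A$ in the basis $(x,1)$.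
\end{proof}

By Lemma~\ref{lem:resultant} the pairs $(I,x)$ have the same counts for all nonzero fractional ideals $I$ of $R$, so the counts in Theorem~\ref{thm:structure} cannot single out $I$; this is why the principal ideal hypothesis enters the second part of Theorem~\ref{thm:rank2}.

\begin{thebibliography}{1}
\bibitem{ACF} Juan Felipe Ariza Mej\'ia, Ionu\c{t} Chifan, Adriana Fern\'andez Quero, \emph{Non-amenable C$^*$-superrigid groups that are not W$^*$-superrigid}, arXiv:2602.05290 (2026).
\end{thebibliography}
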